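# Projectional skeletons of small codimension and $\Sigma$-subspaces

## 1. The long interval $[0,\omega_1]$ by hand

For an ordinal $\kappa$ let $K=[0,\kappa]$ carry the order topology. It is compact, and all intervals $[0,\alpha]$ and $(\beta,\alpha]$ in it are open (and closed). Scalars are real or complex throughout.

The dual of $C(K)$ is $\ell_1(K)$, that is, every regular Borel measure on $K$ is a countable combination of point masses. Suppose not. Then there is a nonzero regular measure $\mu\ge 0$ that vanishes on points. Let $L$ be its support and $m=\min L$. The set $[0,m]$ is open and meets $L$, so $\mu([0,m])>0$. But $[0,m]\cap L=\{m\}$ and $\mu(K\setminus L)=0$, so $\mu([0,m])=\mu(\{m\})=0$, a contradiction.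

Now take $\kappa=\omega_1$ and $X=C([0,\omega_1])$. Every $f\in X$ is eventually constant. Indeed, for each $n$ there is $\beta_n<\omega_1$ with $|f-f(\omega_1)|<1/n$ on $(\beta_n,\omega_1]$; since countable subsets of $\omega_1$ are bounded, $\eta=\sup_n\beta_n+1<\omega_1$, and $f$ is constant on $[\eta,\omega_1]$. For $\alpha<\omega_1$ put
$$P_\alpha f(\beta)=f(\min(\alpha,\beta)).$$
So $P_\alpha$ keeps $f$ up to $\alpha$ and freezes it afterwards. These are norm-one projections, and:

- $P_\alpha X\cong C([0,\alpha])$ is separable, because $[0,\alpha]$ is countable and compact, hence metrizable;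
- every $f$ lies in some $P_\alpha X$, because $f=P_\eta f$ with $\eta$ as above;
- $P_\alpha P_\beta=P_\beta P_\alpha=P_\alpha$ if $\alpha\le\beta$;
- if $\alpha_1<\alpha_2<\cdots$ and $t=\sup\alpha_n$, then $\|P_{\alpha_n}f-P_tf\|=\sup_{\alpha_n<\beta\le t}|f(\alpha_n)-f(\beta)|\to0$ by continuity of $f$ at $t$.

On the dual side $P_\alpha^*\delta_\beta=\delta_{\min(\alpha,\beta)}$, so $P_\alpha^*X^*=\ell_1([0,\alpha])$. Put
$$D=\bigcup_{\alpha<\omega_1}P_\alpha^*X^*=\ell_1([0,\omega_1)).$$
The last equality holds because each element of $\ell_1([0,\omega_1))$ has countable, hence bounded, support. This subspace misses exactly one dimension: $X^*=D\oplus\operatorname{span}\{\delta_{\omega_1}\}$.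

Can we recognize the functionals of $D$ by testing them on a set $S$ of vectors with dense span, and asking that only countably many tests be nonzero? First try $S'=\{1_K\}\cup\{1_{[0,\alpha]}:\alpha<\omega_1\}$. Its span is a self-adjoint unital algebra which separates points, so it is dense by Stone–Weierstrass. But $\delta_0\in D$ takes the value $1$ on every element of $S'$. So $S'$ is a bad choice. Now look at the increments:
$$(P_{\alpha+1}-P_\alpha)f=\big(f(\alpha+1)-f(\alpha)\big)\,1_{(\alpha,\omega_1]}.$$
This suggests $S=\{1_K\}\cup\{1_{(\alpha,\omega_1]}:\alpha<\omega_1\}$, whose span is dense by the same argument. If $\mu\in\ell_1([0,\omega_1))$, then $\mu((\alpha,\omega_1])=0$ once $\alpha$ is beyond the support of $\mu$, so only countably many tests are nonzero. If $c=\mu(\{\omega_1\})\ne0$, then $\mu((\alpha,\omega_1])=c$ for all large $\alpha<\omega_1$, so uncountably many tests are nonzero. Hence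
$$D=\{\mu\in X^*:\ \{x\in S:\mu(x)\neq0\}\text{ is countable}\}.$$

So here a subspace of codimension one, produced by a system of projections, is described by countable supports. The rest of the lecture is about whether this is an accident.

## 2. Skeletons, $\Sigma$-subspaces and the three theorems

A set of vectors is *linearly dense* if its span is dense. "Directed" means nonempty and up-directed.

**Definition (projectional skeleton).** A projectional skeleton on a Banach space $X$ is a family $(P_s)_{s\in\Gamma}$ of bounded linear projections on $X$, indexed by an up-directed partially ordered set $\Gamma$, such that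

- (i) $P_sX$ is separable for each $s\in\Gamma$;
- (ii) $X=\bigcup_{s\in\Gamma}P_sX$;
- (iii) if $s\le t$, then $P_s=P_sP_t=P_tP_s$;
- (iv) if $s_1<s_2<\cdots$ in $\Gamma$, then $t=\sup_ns_n$ exists in $\Gamma$ and $P_tX=\overline{\bigcup_nP_{s_n}X}$.

The subspace of $X^*$ *induced* by the skeleton is $D=\bigcup_{s\in\Gamma}P_s^*X^*$.

**Definition ($\Sigma$-subspace).** A subspace $D\subset X^*$ is a $\Sigma$-subspace if there is a linearly dense $S\subset X$ with $D=\{x^*\in X^*:\{x\in S:x^*(x)\ne0\}\text{ is countable}\}$. We say that $x^*$ is *countably supported on $S$* if $\{x\in S:x^*(x)\neq0\}$ is countable.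

**Definition (WLD).** A Banach space is weakly Lindelöf determined (WLD) if it has a linearly dense subset on which every functional is countably supported. For example, $c_0(I)$ is WLD: take the unit vectors, since elements of $\ell_1(I)$ have countable support.

Section 1 shows a skeleton on $C([0,\omega_1])$ whose induced subspace is a $\Sigma$-subspace. Another example is $X=\ell_1(I)$ with $I$ uncountable: let $\Gamma$ be the countable subsets of $I$ ordered by inclusion, and let $P_s$ be the restriction of coordinates to $s$. All four conditions are immediate, with $\sup s_n=\bigcup s_n$. Then $D$ consists of the elements of $\ell_\infty(I)$ with countable support, and $S=\{e_i:i\in I\}$ shows that it is a $\Sigma$-subspace. Here $X^*/D$ is large. For $I=\omega_1$, split $\omega_1$ into $\aleph_1$ disjoint uncountable sets $I_j$, $j<\omega_1$. The indicators of $\bigcup_{j\in J}I_j$, for different $J\subset\omega_1$, have mutual distance at least $1$ modulo $D$, so $\operatorname{dens}(X^*/D)\ge2^{\aleph_1}$.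

The question, posed in Ondřej F.K. Kalenda, "Projectional skeletons and Markushevich bases", arXiv:1805.11901 (2018), is this: *if $D$ is induced by a projectional skeleton and has finite codimension in $X^*$, must $D$ be a $\Sigma$-subspace?* The answer is yes. Write $q:X^*\to X^*/D$ for the quotient map and $\operatorname{dens}$ for density character, the least cardinality of a dense subset.

**Theorem 1.** If $D\subset X^*$ is induced by a projectional skeleton and has finite codimension, then $D$ is a $\Sigma$-subspace.

**Theorem 2.** Let $D$ be induced by a projectional skeleton on $X$.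

(a) If $\operatorname{dens}(X^*/D)\le\aleph_1$, then $D$ is a $\Sigma$-subspace.

(b) $\operatorname{dens}(X^*/D)\le\aleph_1$ if and only if there is a bounded projection $P$ on $X$ with $\operatorname{dens}PX\le\aleph_1$, $P^*D\subset D$, $(I-P^*)X^*\subset D$ and $\operatorname{dens}\big(P^*X^*/(D\cap P^*X^*)\big)\le\aleph_1$. In that case $\ker P$ is WLD, and $D=(D\cap P^*X^*)\oplus(\ker P)^*$, where $(\ker P)^*$ is identified with $(I-P^*)X^*$.

**Theorem 3.** On $X=C([0,\omega_2])$ there is a projectional skeleton whose induced subspace $D$ satisfies $\operatorname{dens}(X^*/D)=\aleph_2$ and is not a $\Sigma$-subspace. So $\aleph_1$ in Theorem 2(a) cannot be replaced by $\aleph_2$.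

The set theory we use is light. Countable subsets of $\omega_1$ are bounded in $\omega_1$. Subsets of $\omega_2$ of size at most $\aleph_1$ are bounded in $\omega_2$. If a set of size $\aleph_2$ is cut into at most $\aleph_1$ pieces, some piece has size $\aleph_2$. We also use a closing-off fact.

**(C)** *If $A$ is directed, every subset of $A$ of infinite cardinality $\lambda$ lies in a directed subset of $A$ of cardinality $\lambda$, and every finite subset of $A$ lies in a countable directed subset of $A$.* Choose $b:A\times A\to A$ with $b(s,t)\ge s$ and $b(s,t)\ge t$. Given $M\subset A$ nonempty, put $M_0=M$ and $M_{n+1}=M_n\cup b(M_n\times M_n)$; then $\bigcup_nM_n$ is directed and has cardinality at most $\max(|M|,\aleph_0)$.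

## 3. Projections $P_A$ for directed sets of indices

Fix a skeleton $(P_s)_{s\in\Gamma}$ inducing $D$. The aim of this section is to replace single indices by directed sets of indices, and to learn how the resulting larger projections interact with $D$.

**Countable upper bounds.** This is the basic use of (iv). A nondecreasing sequence $(s_n)$ in $\Gamma$ is eventually constant or has a strictly increasing subsequence. In both cases it has a supremum $t$, and $P_tX=\overline{\bigcup P_{s_n}X}$. Given $\{a_1,a_2,\dots\}\subset\Gamma$, directedness gives $s_1\le s_2\le\cdots$ with $s_n\ge a_1,\dots,a_n$, and $\sup s_n$ bounds all $a_n$. So every countable subset of $\Gamma$ has an upper bound.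

**A uniform bound on the norms.** The definition does not demand one; we produce it by shrinking $\Gamma$. First we claim that *there are $n\in\mathbb N$ and $s_0\in\Gamma$ such that for every $t\ge s_0$ there is $u\ge t$ with $\|P_u\|\le n$*. Otherwise, for every $n$ and $s_0$ there is $t\ge s_0$ such that $\|P_u\|>n$ for all $u\ge t$. So we find $t_1\le t_2\le\cdots$ such that $\|P_u\|>n$ for all $u\ge t_n$. Then $t=\sup t_n$ has $\|P_t\|>n$ for all $n$, which is impossible.

Put $\Gamma'=\{u\ge s_0:\|P_u\|\le n\}$. It is cofinal in $\Gamma$, hence directed. Let $(u_k)$ be nondecreasing in $\Gamma'$ with supremum $u$ in $\Gamma$. Then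
$$P_{u_k}x=P_{u_k}P_ux\longrightarrow P_ux\qquad(x\in X),\tag{1}$$
because $P_ux\in\overline{\bigcup_kP_{u_k}X}$, the $P_{u_k}$ are bounded by $n$, and $P_{u_k}y=y$ eventually for each $y\in\bigcup_kP_{u_k}X$. Hence $\|P_u\|\le n$, so $u\in\Gamma'$, and $u$ is the supremum in $\Gamma'$ as well. If $s\le u$, then $P_sX\subset P_uX$ and $P_s^*=P_u^*P_s^*$, so $P_s^*X^*\subset P_u^*X^*$. By cofinality $(P_s)_{s\in\Gamma'}$ is a skeleton and induces the same $D$. From now on **we assume $\|P_s\|\le C$ for all $s\in\Gamma$, with $C\ge1$**. By (1), $P_{s_n}x\to P_tx$ whenever $(s_n)$ is nondecreasing with supremum $t$.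

**Definition of $P_A$.** Let $A\subset\Gamma$ be directed and $X_A=\overline{\bigcup_{s\in A}P_sX}$. We want $P_Ax=\lim_{s\in A}P_sx$, so we check that the net $(P_sx)_{s\in A}$ is Cauchy. If it is not, there is $\varepsilon>0$ such that for each $s\in A$ there are $t,t'\ge s$ in $A$ with $\|P_tx-P_{t'}x\|\ge2\varepsilon$. One of them, say $t$, satisfies $\|P_tx-P_sx\|\ge\varepsilon$, and so $t>s$. Iterating, we get $s_1<s_2<\cdots$ in $A$ with $\|P_{s_{n+1}}x-P_{s_n}x\|\ge\varepsilon$. But $P_{s_n}x$ converges, to $P_tx$ with $t=\sup s_n\in\Gamma$. This is a contradiction.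

So $P_A$ is well defined, $\|P_A\|\le C$ and $P_AX\subset X_A$. If $y\in P_sX$ with $s\in A$, then $P_ty=y$ for $t\ge s$, so $P_Ay=y$; by boundedness $P_Ay=y$ for all $y\in X_A$. Thus $P_A$ is a projection onto $X_A$. Put
$$V_A=P_A^*X^*=\ker(I-P_A^*),\qquad V_s=V_{\{s\}}=P_s^*X^*.$$
The spaces $V_A$ are $w^*$-closed, $D=\bigcup_sV_s$, and $P_\Gamma=I$ by (ii). The supremum of an infinite subset $A$ need not exist in $\Gamma$, so $P_A$ is in general a new operator, and $V_A$ need not lie in $D$; for instance $V_\Gamma=X^*$.

**(F0) Compatibility.** *If $A\subset B$ are directed, then $P_AP_B=P_BP_A=P_A$; hence $V_A\subset V_B$ and $P_A^*P_B^*=P_B^*P_A^*=P_A^*$.* Since $X_A\subset X_B$, we have $P_BP_A=P_A$. For $s\in A$, $P_sP_Bx=\lim_{t\in B,\,t\ge s}P_sP_tx=P_sx$; take the limit over $s\in A$.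

**(F1) Continuity.** *If $A=\bigcup_iA_i$ is a union, upward directed by inclusion, of directed sets, then $A$ is directed and $P_{A_i}x\to P_Ax$ for all $x$.* Any two elements of $A$ lie in a common $A_i$, so $A$ is directed. Further $P_{A_i}=P_{A_i}P_A$, the $P_{A_i}$ are bounded by $C$, the set $\bigcup X_{A_i}$ is dense in $X_A$, and $P_{A_j}y=y$ for $y\in X_{A_i}$ and $A_j\supset A_i$.

**(F2) Countable sets of indices.** *If $A$ is countable and directed, then $P_A=P_t$ for some $t\in\Gamma$; so $P_AX$ is separable and $V_A\subset D$.* Take $s_1\le s_2\le\cdots$ cofinal in $A$ and $t=\sup s_n$. Both $P_Ax$ and $P_tx$ equal $\lim P_{s_n}x$.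

**(F3) Countable closedness.** *The $w^*$-closure of a countable subset of $D$ is contained in $D$. In particular $D$ is a norm-closed subspace.* A countable subset of $D$ lies in one $V_s$, by countable upper bounds, and $V_s$ is $w^*$-closed. Also $D$ is a subspace, being a directed union of subspaces, and a norm limit of a sequence in $D$ lies in the $w^*$-closure of that sequence.

**Stabilizers $N_x$.** *If $A$ is directed and $x\in X$, there is a countable $N_x\subset A$ such that $P_Bx=P_Ax$ for every directed $B\subset A$ containing $N_x$.* Choose $s_n\in A$ such that $\|P_sx-P_Ax\|\le1/n$ for all $s\in A$ with $s\ge s_n$, and put $N_x=\{s_1,s_2,\dots\}$. If $B\ni s_n$, then taking the limit over $s\in B$, $s\ge s_n$, gives $\|P_Bx-P_Ax\|\le1/n$.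

**(F4) Elements of $D$ are seen by countable parts of $A$.** *If $A$ is directed and $x^*\in D\cap V_A$, then $x^*\in V_B$ for some countable directed $B\subset A$.*

*Proof.* Let $x^*\in V_t$. We build $B\subset A$ so that $P_A$ and $P_B$ agree on a separable space that controls $x^*$. Put $u_0=t$ and $B_{-1}=\emptyset$. Inductively choose a countable directed $B_n\subset A$ which contains $B_{n-1}$ and contains $N_x$ for all $x$ in a countable dense subset of $P_{u_n}X$; then choose $u_{n+1}\ge u_n$ with $u_{n+1}\ge s$ for all $s\in B_n$. Let $u=\sup u_n$ and $B=\bigcup B_n$. By the choice of $B_n$, $P_B=P_A$ on a dense subset of $P_{u_n}X$ for each $n$, hence on $P_uX$. Since $s\le u$ for $s\in B$, we have $P_sP_u=P_s$ for these $s$, and so $P_BP_u=P_B$. Since $t\le u$, $P_u^*x^*=x^*$. As $x^*\in V_A$, for every $x\in X$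
$$x^*(x)=x^*(P_ux)=x^*(P_AP_ux)=x^*(P_BP_ux)=x^*(P_Bx).$$
So $x^*=P_B^*x^*\in V_B$. $\square$

**(F5) Non-membership in $D$ is witnessed by $\aleph_1$ indices.** *Let $A_0\subset A$ be directed, $|A_0|\le\aleph_1$, and $x^*\in X^*$ with $P_A^*x^*\notin D$. Then there is a directed $B$ with $A_0\subset B\subset A$, $|B|\le\aleph_1$ and $P_B^*x^*\notin D$.*

*Proof.* *First, $P_B^*x^*$ never settles along countable $B$.* We claim that for every countable directed $B\subset A$ there is a countable directed $B'$ with $B\subset B'\subset A$ and $P_{B'}^*x^*\ne P_B^*x^*$. Otherwise, for each $x$ take a countable directed $B'$ with $B\cup N_x\subset B'\subset A$; then $x^*(P_Ax)=x^*(P_{B'}x)=x^*(P_Bx)$. So $P_A^*x^*=P_B^*x^*\in D$ by (F2), a contradiction.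

*Now change the functional $\omega_1$ times.* Write $A_0=\{a_\xi:\xi<\omega_1\}$ with repetitions allowed. We build increasing countable directed $B_\xi\subset A$ $(\xi<\omega_1)$, starting from any countable directed $B_0$, taking unions at limits, with $a_\xi\in B_{\xi+1}$ and $P_{B_{\xi+1}}^*x^*\neq P_{B_\xi}^*x^*$. For the successor step take $B'\supset B_\xi$ from the claim, and let $B_{\xi+1}\subset A$ be any countable directed set containing $B'\cup\{a_\xi\}$. If $P_{B_{\xi+1}}^*x^*=P_{B_\xi}^*x^*$, then applying $P_{B'}^*$ and (F0) gives $P_{B'}^*x^*=P_{B_\xi}^*x^*$, against the choice of $B'$.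

*Finally, the union works.* Let $B=\bigcup_{\xi<\omega_1}B_\xi$. It is directed, contains $A_0$ and has size at most $\aleph_1$. Suppose $g=P_B^*x^*\in D$. By (F4), $g\in V_{B'}$ for some countable directed $B'\subset B$. Then $B'\subset B_\xi$ for some $\xi<\omega_1$, so $g\in V_{B_\xi}\subset V_{B_{\xi+1}}$. Hence $g=P_{B_\xi}^*g=P_{B_\xi}^*P_B^*x^*=P_{B_\xi}^*x^*$, and likewise $g=P_{B_{\xi+1}}^*x^*$. This contradicts the construction. $\square$

## 4. Density $\aleph_1$ and full duals

If $X$ is separable, a countable dense subset of $X$ lies in one $P_sX$, so $P_s=I$, $D=X^*$, and any countable dense $S$ works. We now treat two larger classes: spaces of density $\aleph_1$, with no restriction on codimension, and codimension zero, with no restriction on density.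

**Lemma 4.** *If $A\subset\Gamma$ is directed and $|A|\le\aleph_1$, there is a linearly dense $S_0\subset X_A$ with*
$$D\cap V_A=\{x^*\in V_A:\ \{x\in S_0:x^*(x)\ne0\}\text{ is countable}\}.$$

*Proof.* **Step 1: the test set.** We imitate the increments of Section 1. Enumerating $A$ in type $\omega_1$ with repetitions and closing off, write $A=\bigcup_{\xi<\omega_1}B_\xi$ with $B_\xi$ countable directed, increasing, with unions at limits. Put $P_\xi=P_{B_\xi}$. By (F2) the spaces $P_\xi X$ are separable. Let $T_{-1}$ be a countable dense subset of $P_0X$, let $T_\xi$ be a countable dense subset of $(P_{\xi+1}-P_\xi)X$ for $0\le\xi<\omega_1$, and let $S_0=\bigcup_{-1\le\xi<\omega_1}T_\xi$.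

**Step 2: $S_0$ is linearly dense in $X_A$.** By transfinite induction $X_{B_\xi}\subset\overline{\operatorname{span}}\,S_0$. At successors use $x=P_\xi x+(P_{\xi+1}-P_\xi)x$ for $x\in X_{B_{\xi+1}}$; at limits use that the union of the earlier spaces is dense. Finally $\bigcup_\xi X_{B_\xi}$ is dense in $X_A$.

**Step 3: the pieces hardly overlap.** This lets us count pieces by counting points. By (F0) the projections $P_{\xi+1}-P_\xi$ $(\xi<\omega_1)$ have pairwise zero products; for instance, if $\xi<\eta$, then $P_{\xi+1}(P_{\eta+1}-P_\eta)=0=P_\xi(P_{\eta+1}-P_\eta)$. So their ranges meet pairwise only in $0$, and a nonzero vector lies in at most one $T_\xi$ with $\xi\ge0$.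

**Step 4: functionals in $D$ have countable support.** Let $x^*\in D\cap V_A$. By (F4), $x^*\in V_B$ with $B\subset A$ countable directed; so $B\subset B_\xi$ and $x^*\in V_{B_\xi}$ for some $\xi<\omega_1$. For $\eta\ge\xi$, $x^*=x^*\circ P_\xi$ vanishes on $(P_{\eta+1}-P_\eta)X$. So $x^*$ can be nonzero only on $T_{-1}\cup\bigcup_{\eta<\xi}T_\eta$, which is countable.

**Step 5: countable support forces membership in $D$.** Let $x^*\in V_A$ be countably supported on $S_0$. By Step 3, $x^*|_{T_\eta}\ne0$ for only countably many $\eta$. So there is $\xi<\omega_1$ such that for all $\eta\ge\xi$ the functional $x^*$ vanishes on $T_\eta$, i.e. $P_{\eta+1}^*x^*=P_\eta^*x^*$. By induction, using (F1) at limits, $P_\eta^*x^*=P_\xi^*x^*$ for $\xi\le\eta<\omega_1$. By (F1) once more, $x^*=P_A^*x^*=P_\xi^*x^*\in V_{B_\xi}\subset D$. $\square$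

In particular, if $\operatorname{dens}X\le\aleph_1$, then *every* induced $D$ is a $\Sigma$-subspace: put into a directed $A$ of size at most $\aleph_1$, for each $x$ of a dense set of size at most $\aleph_1$, an index $s$ with $x\in P_sX$. Then $X_A=X$, $V_A=X^*$, and Lemma 4 applies.

The next lemma lets a skeleton pass to a complemented subspace. Its hypothesis $Q^*D\subset D$ will matter.

**Lemma 5.** *Let $Q$ be a bounded projection on $X$ with $Q^*D\subset D$, and $Z=QX$. Then $Z$ has a projectional skeleton inducing $\{d|_Z:d\in D\}$.*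

*Proof.* Let $\Gamma_Q=\{s\in\Gamma:P_sQ=QP_s\}$. It is closed under suprema of increasing sequences, since $P_{s_n}\to P_t$ pointwise.

**Step 1: $\Gamma_Q$ is cofinal.** Given $s_0$, we find an element of $\Gamma_Q$ above it by a back-and-forth argument. We choose $s_0\le s_1\le\cdots$ with
$$QP_{s_n}X\subset P_{s_{n+1}}X\quad\text{and}\quad Q^*V_{s_n}\subset V_{s_{n+1}}.$$
For the first inclusion: $QP_{s_n}X$ is separable, so a countable dense subset of it lies in one $P_uX$; since $P_uX$ is closed, $QP_{s_n}X\subset P_uX$, and the same holds for all larger $u$. For the second: $V_{s_n}$ is the image of $(P_{s_n}X)^*$ under the $w^*$-continuous map $\varphi\mapsto\varphi\circ P_{s_n}$, and the dual of a separable space is $w^*$-separable. So $V_{s_n}$ has a countable $w^*$-dense subset $M$. The countable set $Q^*M\subset D$ lies in some $V_u$, and in $V_{u'}$ for all $u'\ge u$. Since $V_u$ is $w^*$-closed and $Q^*$ is $w^*$-continuous, $Q^*V_{s_n}\subset V_u$. A common upper bound of $s_n$ and the two indices found serves as $s_{n+1}$.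

Let $t=\sup s_n$. From the first inclusion $QP_tX\subset P_tX$, i.e. $P_tQP_t=QP_t$. For $x^*\in X^*$, $Q^*P_{s_n}^*x^*\in V_{s_{n+1}}\subset V_t$, and $Q^*P_{s_n}^*x^*\to Q^*P_t^*x^*$ in $w^*$, because $x^*(P_{s_n}Qx)\to x^*(P_tQx)$. So $Q^*V_t\subset V_t$, i.e. $P_t^*Q^*P_t^*=Q^*P_t^*$, i.e. $P_tQP_t=P_tQ$. Hence $P_tQ=QP_t$, so $t\in\Gamma_Q$ and $t\ge s_0$.

**Step 2: the restricted skeleton.** By cofinality $\Gamma_Q$ is directed. For $s\in\Gamma_Q$, $P_sZ=P_sQX=QP_sX\subset Z$, so $(P_s|_Z)_{s\in\Gamma_Q}$ is a family of projections on $Z$. Properties (i) and (iii) are clear, and (ii) follows from cofinality. For (iv), let $s_n$ increase in $\Gamma_Q$ with supremum $t\in\Gamma_Q$. Then $P_{s_n}z\to P_tz$ for $z\in Z$, so $P_tZ\subset\overline{\bigcup P_{s_n}Z}$; conversely $P_{s_n}Z\subset P_tZ$, which is closed.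

**Step 3: its induced subspace.** If $z^*\in Z^*$ and $s\in\Gamma_Q$, then $z^*\circ P_s|_Z$ is the restriction to $Z$ of $z^*\circ Q\circ P_s\in V_s\subset D$. Conversely, for $d\in D$ there is $s\in\Gamma_Q$ with $d=d\circ P_s$, so $d|_Z=d|_Z\circ P_s|_Z$. $\square$

**Lemma 6.** *If $Y$ has a projectional skeleton inducing $Y^*$, then there is a linearly dense $S\subset Y$ such that every $y^*\in Y^*$ is nonzero at only countably many points of $S$.*

This is known and due to Kubiś; here is a full proof.

*Proof.* Induction on $\kappa=\operatorname{dens}Y$. If $\kappa\le\aleph_0$, take a countable dense $S$. Let $\kappa>\aleph_0$, let $\{y_\alpha:\alpha<\kappa\}$ be dense in $Y$, and use the notation of Section 3 for $Y$; now $D=Y^*$.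

**Step 1: cut $Y$ into smaller pieces.** Choose directed $A_\alpha$ $(\alpha<\kappa)$, increasing, with unions at limits, $|A_\alpha|\le|\alpha|+\aleph_0$ and $y_\alpha\in Y_{A_{\alpha+1}}$; at successor steps add an index $s$ with $y_\alpha\in P_sY$ and close off. Put $A_\kappa=\bigcup_{\alpha<\kappa}A_\alpha$ and $P_\alpha=P_{A_\alpha}$ for $\alpha\le\kappa$. Then $Y_{A_\kappa}=Y$ and $P_\kappa=I$. Let $Z_{-1}=P_0Y$ and $Z_\alpha=(P_{\alpha+1}-P_\alpha)Y$ for $\alpha<\kappa$. These are ranges of bounded projections. Since $Z_\alpha\subset Y_{A_{\alpha+1}}$, their densities are at most $|\alpha|+\aleph_0<\kappa$ (at most $\aleph_0<\kappa$ for $Z_{-1}$).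

**Step 2: apply the induction hypothesis.** Because $D=Y^*$, the hypothesis $Q^*D\subset D$ of Lemma 5 is automatic, and the induced subspace is the whole dual of the piece by Hahn–Banach. So there are linearly dense $S_\alpha\subset Z_\alpha$ as in the lemma. Put $S=\bigcup_{-1\le\alpha<\kappa}S_\alpha$. As in Step 2 of Lemma 4, $Y_{A_\alpha}\subset\overline{\operatorname{span}}\,S$ for all $\alpha\le\kappa$ by transfinite induction, so $S$ is linearly dense.

**Step 3: only countably many pieces are active.** Let $y^*\in Y^*$. It is nonzero at only countably many points of each $S_\alpha$, so it suffices that $y^*|_{Z_\alpha}\ne0$ for only countably many $\alpha$. Otherwise let $\lambda\le\kappa$ be the supremum of the first $\omega_1$ ordinals $\alpha\ge0$ with $y^*|_{Z_\alpha}\neq0$. Then $\operatorname{cf}\lambda=\omega_1$ and $A_\lambda=\bigcup_{\beta<\lambda}A_\beta$. We apply (F4) to $P_\lambda^*y^*\in V_{A_\lambda}$, which lies in $D=Y^*$. There is a countable directed $B\subset A_\lambda$ with $P_\lambda^*y^*\in V_B$, and since $\operatorname{cf}\lambda=\omega_1$,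 $B\subset A_\beta$ for some $\beta<\lambda$. So $P_\lambda^*y^*\in V_{A_\beta}$ and $P_\lambda^*y^*=P_\beta^*P_\lambda^*y^*=P_\beta^*y^*$. For $\beta\le\alpha<\lambda$,
$$P_\alpha^*y^*=P_\alpha^*P_\lambda^*y^*=P_\alpha^*P_\beta^*y^*=P_\beta^*y^*.$$
So $y^*|_{Z_\alpha}=0$ for all $\alpha\in[\beta,\lambda)$, which contradicts the choice of $\lambda$. $\square$

## 5. A projection $P_A$ whose adjoint moves $D$ out of itself

The natural attempt on Theorem 1 is to repeat the proof of Lemma 6 with a finite-codimensional $D$ in place of $Y^*$. The fact that $D=Y^*$ was used there at two places. In Step 2 we used Lemma 5 for $Q=P_{\alpha+1}-P_\alpha$, which needs $Q^*D\subset D$. In Step 3, at an ordinal $\lambda$ of cofinality $\omega_1$, we applied (F4) to $P_\lambda^*y^*$, which needs $P_\lambda^*y^*\in D$ when $y^*\in D$. Both would follow from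
$$P_A^*D\subset D\tag{2}$$
for the directed sets $A$ in the construction. For countable $A$, (2) holds by (F2). For uncountable $A$ it can fail, even in codimension one. To see this we build a family of skeletons that will also give Theorem 3.

Let $\kappa$ be any ordinal, $K=[0,\kappa]$ and $X=C(K)$. Let $E\subset K$ be the set of all $\alpha\in K$ that are $0$, successors, or of cofinality $\omega$. Let $\Gamma$, ordered by inclusion, consist of all countable closed $s\subset K$ with $0\in s$ such that every limit ordinal in $s$ is a limit point of $s$. For $s\in\Gamma$ put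
$$r_s(\alpha)=\max(s\cap[0,\alpha]),\qquad P_sf=f\circ r_s.$$
The maximum exists since $s\cap[0,\alpha]$ is compact and contains $0$. Moreover $s\subset E$: a limit ordinal $\alpha\in s$ is the supremum of the countable set $s\cap[0,\alpha)$, so $\operatorname{cf}\alpha=\omega$.

**Lemma 7.** *$(P_s)_{s\in\Gamma}$ is a projectional skeleton on $C(K)$ consisting of norm-one projections, and its induced subspace is $D=\ell_1(E)$. Hence $X^*/D\cong\ell_1(K\setminus E)$.*

*Proof.* **Step 1: $r_s$ is continuous.** This makes $P_s$ well defined. If $\alpha\notin s$, then $s$ does not meet $(r_s(\alpha),\alpha]$, so $r_s$ is constant on this neighborhood of $\alpha$. If $\alpha\in s$ is $0$ or a successor, $\alpha$ is isolated in $K$. If $\alpha\in s$ is a limit and $\beta<\alpha$, pick $c\in s\cap(\beta,\alpha)$; then $r_s([c,\alpha])\subset[c,\alpha]\subset(\beta,\alpha]$.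

**Step 2: (i), (iii), directedness.** Since $r_s$ is a retraction onto $s$, $P_s$ is a norm-one projection and $g\mapsto g\circ r_s$ is an isometry of $C(s)$ onto $P_sX$. As $s$ is countable and compact, it is metrizable, so $C(s)$ is separable. If $s,t\in\Gamma$, then $s\cup t\in\Gamma$; and $\{0\}\in\Gamma$. If $s\subset t$, then $r_t\circ r_s=r_s$ because $r_s(\alpha)\in t$. Also $r_s\circ r_t=r_s$, because $r_s(\alpha)\in t\cap[0,\alpha]$ gives $r_s(\alpha)\le r_t(\alpha)\le\alpha$. This is (iii).

**Step 3: (iv).** Let $s_n$ increase, $U=\bigcup s_n$, $t=\overline U$. We first show that $t$ is countable. Let $p\notin U$ be a limit point of $U$, so $p=\sup(U\cap[0,p))$. If $U\not\subset[0,p]$, put $m=\min(U\setminus[0,p])$; then $U\cap[0,p)=U\cap[0,m)$, so $p=\sup(U\cap[0,m))$ is determined by $m\in U$. Otherwise $p=\sup U$. So there are only countably many such $p$. A limit ordinal in $t$ is a limit point of some $s_n$ if it lies in $U$, and a limit point of $U$ otherwise. Hence $t\in\Gamma$. As members of $\Gamma$ are closed, $t=\sup s_n$.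

Identify $P_tX$ with $C(t)$. There $\bigcup P_{s_n}X$ is a self-adjoint unital subalgebra. It separates points $a<b$ of $t$: as $(a,b]$ is a neighborhood of $b\in\overline U$, there are $n$ and $c\in s_n$ with $a<c\le b$, so $r_{s_n}(a)\le a<c\le r_{s_n}(b)$, and some $f\circ r_{s_n}$ separates $a$ and $b$. By Stone–Weierstrass it is dense in $P_tX$, which is (iv).

**Step 4: (ii).** $\bigcup_sP_sX$ is a self-adjoint unital subalgebra of $X$. It is closed, since countable subsets of $\Gamma$ have upper bounds by (iv). For $\alpha<\kappa$ it contains $1_{[0,\alpha]}=P_{\{0,\alpha+1\}}1_{[0,\alpha]}$, and these functions separate the points of $K$. By Stone–Weierstrass it equals $X$.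

**Step 5: the induced subspace.** Recall from Section 1 that $X^*=\ell_1(K)$. The functional $P_s^*\mu$ is the image measure of $\mu$ under $r_s$, carried by $s\subset E$. So $D\subset\ell_1(E)$. Every $\alpha\in E$ lies in some $s\in\Gamma$: take $\{0,\alpha\}$ and, if $\operatorname{cf}\alpha=\omega$, add a sequence of successors increasing to $\alpha$. Then $r_s(\alpha)=\alpha$, so $\delta_\alpha=P_s^*\delta_\alpha\in D$. Since $D$ is a closed subspace by (F3), $D=\ell_1(E)$. $\square$

**Failure of (2) in codimension one.** Let $\kappa=\omega_1+1$. Then $K\setminus E=\{\omega_1\}$, so $D$ has codimension one. The sets $[0,\alpha]$, $\alpha<\omega_1$, belong to $\Gamma$ and form a directed set $A$. Since $r_{[0,\alpha]}(\beta)=\min(\alpha,\beta)$, we have $P_Af(\beta)=f(\min(\omega_1,\beta))$. Therefore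
$$P_A^*\delta_{\omega_1+1}=\delta_{\omega_1}\notin D,\qquad\text{although}\quad\delta_{\omega_1+1}\in D.$$
So the gluing argument stops exactly here: in passing to a limit of cofinality $\omega_1$, the adjoint $P_A^*$ may push an element of $D$ out of $D$.

The same example points to a repair. Let $s_0=\{0,\omega_1+1\}$ and let $A$ be any directed set containing $s_0$. Then $\delta_{\omega_1+1}\in V_{s_0}\subset V_A$ is fixed by $P_A^*$. For $\alpha<\omega_1$, the ordinals $r_s(\alpha)\le\alpha$ increase with $s\in A$, so they converge to a point $\rho\le\alpha<\omega_1$, and $P_A^*\delta_\alpha=\delta_\rho\in D$. Hence (2) holds for *every* directed $A\ni s_0$: the bad element was repaired by putting its own index into $A$.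

This sets the plan for the theorem. First we show that, if $X^*/D$ is small, $\aleph_1$ indices suffice to stop all failures of (2). Then we enlarge further to get one $A_1$ of size at most $\aleph_1$ with also $(I-P_{A_1}^*)X^*\subset D$. Such a projection splits $X$ into $X_{A_1}$, where Lemma 4 applies, and $\ker P_{A_1}$, where Lemma 6 applies.

## 6. Failures of $P_A^*D\subset D$ stop after $\aleph_1$ indices

Suppose failures never stop. Then we obtain a long increasing chain of sets $A_\alpha$ with $d_\alpha\in D$ and $g_\alpha=P_{A_\alpha}^*d_\alpha\notin D$. If $X^*/D$ is small, many classes $q(g_\alpha)$ are nearly equal. Imagine that $q(g_{\alpha_n})=q(f)$ exactly, where $f=g_{\alpha_0}$, along $\alpha_0<\alpha_1<\cdots$. Then $e_n=g_{\alpha_n}-f\in D$, and $d_n'=d_{\alpha_n}-e_n\in D$ satisfies, for $m\le n$,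
$$P_{A_{\alpha_m}}^*d_n'=P_{A_{\alpha_m}}^*(g_{\alpha_n}-e_n)=P_{A_{\alpha_m}}^*f .$$
So the $d_n'\in D$ imitate $f$ better and better. A $w^*$-cluster point of them is in $D$ by (F3), and one expects it to equal $f$, although $f\notin D$. The proof below carries this out with errors, and it records the indices of all $d_\alpha$ and all corrections in later sets $A_\alpha$, so that everything happens inside one $V_A$.

**Lemma 8.** *Suppose $\operatorname{dens}(X^*/D)\le\aleph_1$. Then there is a directed $A_0\subset\Gamma$, $|A_0|\le\aleph_1$, such that $P_A^*D\subset D$ for every directed $A\supset A_0$.*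

*Proof.* Suppose not.

**Step 1: failures of size $\aleph_1$ above everything.** We claim that every $F\subset\Gamma$ with $|F|\le\aleph_1$ is contained in a directed $A$ with $|A|\le\aleph_1$ for which there is $d\in D$ with $\|q(P_A^*d)\|=1$. By (C), $F$ lies in a directed set $A_0$ of size at most $\aleph_1$. By assumption $A_0$ is contained in a directed $A'$ with $P_{A'}^*d\notin D$ for some $d\in D$. By (F5), there is a directed $A$ with $A_0\subset A\subset A'$, $|A|\le\aleph_1$ and $P_A^*d\notin D$. As $D$ is closed, $\|q(P_A^*d)\|>0$, and we scale $d$.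

**Step 2: a recursion of length $\omega_2$.** Let $\delta=1/(4C)$. For $d\in D$ let $s(d)\in\Gamma$ be such that $d\in V_{s(d)}$. Recursively for $\alpha<\omega_2$ choose first a directed $A_\alpha$ with $|A_\alpha|\le\aleph_1$ and $d_\alpha\in D$ such that $g_\alpha=P_{A_\alpha}^*d_\alpha$ satisfies $\|q(g_\alpha)\|=1$, and then $e_{\gamma\alpha}\in D$ for $\gamma<\alpha$ with
$$\|g_\alpha-g_\gamma-e_{\gamma\alpha}\|\le\|q(g_\alpha-g_\gamma)\|+\delta.\tag{3}$$
Here $A_\alpha$ is taken to contain $\bigcup_{\beta<\alpha}A_\beta$, all $s(d_\beta)$ with $\beta<\alpha$, and all $s(e_{\gamma\beta})$ with $\gamma<\beta<\alpha$. This is possible by Step 1, since these are at most $\aleph_1$ indices. By (F0),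
$$d_\beta,\ e_{\gamma\beta}\in V_{A_\alpha}\qquad(\gamma<\beta<\alpha).\tag{4}$$

**Step 3: pigeonhole.** There is $N$ with $\|d_\alpha\|\le N$ for $\aleph_2$ many $\alpha$. As $X^*/D$ is covered by $\aleph_1$ balls of radius $\delta/2$, for $\aleph_2$ many of these $\alpha$ the points $q(g_\alpha)$ lie in one ball, so are within $\delta$ of each other. Pick $\alpha_0<\alpha_1<\cdots$ among them. Write $P_n=P_{A_{\alpha_n}}$, $f=g_{\alpha_0}$ and, for $n\ge1$,
$$e_n=e_{\alpha_0\alpha_n},\qquad h_n=g_{\alpha_n}-f-e_n,\qquad d_n'=d_{\alpha_n}-e_n\in D.$$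
By (3), $\|h_n\|\le2\delta$. Since $\|g_{\alpha_n}\|,\|f\|\le CN$, we get $\|e_n\|\le2CN+2\delta$, so $(d_n')$ is bounded. Let $A=\bigcup_nA_{\alpha_n}$. Then $f\in V_{A_{\alpha_0}}\subset V_A$, and $d_n'\in V_{A_{\alpha_{n+1}}}\subset V_A$ by (4).

**Step 4: the $d_n'$ imitate $f$.** For $1\le m\le n$, (F0) gives $P_m^*=P_m^*P_n^*$, so
$$P_m^*d_n'=P_m^*P_n^*d_{\alpha_n}-P_m^*e_n=P_m^*(g_{\alpha_n}-e_n)=P_m^*(f+h_n).$$
Hence $\|P_m^*(d_n'-f)\|\le2C\delta$.

**Step 5: pass to the limit.** Let $d'$ be a $w^*$-cluster point of the bounded sequence $(d_n')$, which exists by Banach–Alaoglu. By (F3), $d'\in D$; also $d'\in V_A$ since $V_A$ is $w^*$-closed. For fixed $m$ the set of $y^*$ with $\|P_m^*(y^*-f)\|\le2C\delta$ is $w^*$-closed, because $P_m^*$ is $w^*$-continuous and the norm is $w^*$-lower semicontinuous. It contains $d_n'$ for all $n\ge m$, so it contains $d'$. Thus $\|P_m^*(d'-f)\|\le2C\delta$ for all $m\ge1$. By (F1), $P_m^*(d'-f)\to P_A^*(d'-f)=d'-f$ in the $w^*$-topology. Hence $\|d'-f\|\le2C\delta=\frac12$, and since $d'\in D$, $\|q(f)\|\le\frac12$. This contradicts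 $\|q(g_{\alpha_0})\|=1$. $\square$

## 7. Capturing all of $X^*/D$ with $\aleph_1$ indices

**Lemma 9.** *Suppose $\operatorname{dens}(X^*/D)\le\aleph_1$, and let $A_0$ be as in Lemma 8. Then there is a directed $A_1\supset A_0$, $|A_1|\le\aleph_1$, with $P_{A_1}^*D\subset D$ and $(I-P_{A_1}^*)X^*\subset D$.*

*Proof.* **Step 1: move to the quotient.** For directed $A\supset A_0$ we have $P_A^*D\subset D$, so there is an operator $\pi_A$ on $X^*/D$ with $\pi_Aq=qP_A^*$. Then $\|\pi_A\|\le C$, and by (F0) $\pi_A\pi_B=\pi_B\pi_A=\pi_A$ for $A\subset B$. We need $A_1$ with $\pi_{A_1}=\mathrm{id}$.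

**Step 2: fix one point.** *Claim: for every $z\in X^*/D$ there is a directed $A\supset A_0$ with $|A|\le\aleph_1$ and $\pi_Az=z$.* Suppose not for $z=q(x^*)$. Let $A\supset A_0$ be directed with $|A|\le\aleph_1$. Then $y^*=x^*-P_A^*x^*\notin D$, i.e. $P_\Gamma^*y^*\notin D$. So (F5), used between $A$ and $\Gamma$, gives a directed $B\supset A$, $|B|\le\aleph_1$, with $P_B^*y^*\notin D$. As $q(P_B^*y^*)=\pi_Bz-\pi_B\pi_Az=\pi_Bz-\pi_Az$, this means $\pi_Bz\neq\pi_Az$.

Iterating with unions at limits, we get an increasing chain $(A^\alpha)_{\alpha<\omega_2}$ of directed sets of size at most $\aleph_1$ containing $A_0$, with $w_\alpha=(\pi_{A^{\alpha+1}}-\pi_{A^\alpha})z\ne0$. For some $k$, $\|w_\alpha\|\ge1/k$ for $\aleph_2$ many $\alpha$. Let $\beta<\alpha$ be two of these. Both $\pi_{A^{\alpha+1}}$ and $\pi_{A^\alpha}$ fix $w_\beta$, since $\beta+1\le\alpha$; so $\pi_{A^{\alpha+1}}-\pi_{A^\alpha}$ kills $w_\beta$. This operator is idempotent, so it fixes $w_\alpha$. Hence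
$$\|w_\alpha\|=\|(\pi_{A^{\alpha+1}}-\pi_{A^\alpha})(w_\alpha-w_\beta)\|\le2C\|w_\alpha-w_\beta\|.$$
So there are $\aleph_2$ many points at mutual distance at least $1/(2Ck)$, which contradicts $\operatorname{dens}(X^*/D)\le\aleph_1$.

**Step 3: fix all points at once.** If $\pi_Az=z$ and $B\supset A$, then $\pi_Bz=\pi_B\pi_Az=\pi_Az=z$. Take a dense set of size at most $\aleph_1$ in $X^*/D$, and a directed $A_1\supset A_0$ of size at most $\aleph_1$ containing the sets $A$ that the claim gives for its points. Then $\pi_{A_1}$ is the identity on a dense set, so $\pi_{A_1}=\mathrm{id}$, i.e. $x^*-P_{A_1}^*x^*\in D$ for all $x^*$. And $P_{A_1}^*D\subset D$ because $A_1\supset A_0$. $\square$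

## 8. Splitting $X$: proofs of Theorems 2 and 1

**The decomposition given by $P$.** We record what follows from any bounded projection $P$ on $X$ with $P^*D\subset D$ and $(I-P^*)X^*\subset D$. Put $Q=I-P$ and $W=\ker P=QX$.

For $d\in D$ we have $d=P^*d+Q^*d$ with $P^*d\in D\cap P^*X^*$, while $Q^*X^*\subset D$; hence
$$D=(D\cap P^*X^*)\oplus Q^*X^*.\tag{5}$$
The map $w^*\mapsto w^*\circ Q$ is an isomorphism of $W^*$ onto $Q^*X^*$; its inverse is restriction to $W$. Next, $Q^*D\subset Q^*X^*\subset D$, so Lemma 5 shows that $W$ has a skeleton inducing $\{d|_W:d\in D\}$. This is all of $W^*$, since each $w^*\in W^*$ is the restriction of $w^*\circ Q\in Q^*X^*\subset D$. By Lemma 6 there is a linearly dense $S_1\subset W$ on which every functional is countably supported. So $W=\ker P$ is WLD.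

**Proof of Theorem 2(a).** Assume $\operatorname{dens}(X^*/D)\le\aleph_1$. Take $A_1$ from Lemma 9, and let $P=P_{A_1}$, $X_0=PX=X_{A_1}$, with $Q$, $W$, $S_1$ as above. As $|A_1|\le\aleph_1$ and each $P_sX$ is separable, $\operatorname{dens}X_0\le\aleph_1$. By Lemma 4 there is a linearly dense $S_0\subset X_0$ such that $D\cap P^*X^*$ consists of those $x^*\in P^*X^*$ which are countably supported on $S_0$. Let $S=S_0\cup S_1$, which is linearly dense in $X=X_0\oplus W$.

If $x^*\in D$, then $P^*x^*\in D\cap P^*X^*$, and $P^*x^*$ agrees with $x^*$ on $S_0\subset PX$. So $x^*$ is countably supported on $S_0$. On $S_1$ this is automatic.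

Conversely, if $x^*$ is countably supported on $S$, then $P^*x^*$, which equals $x^*$ on $S_0$, is countably supported on $S_0$; so $P^*x^*\in D$. Also $Q^*x^*\in D$. Hence $x^*=P^*x^*+Q^*x^*\in D$. So $S$ shows that $D$ is a $\Sigma$-subspace. $\blacksquare$

**Proof of Theorem 2(b).** *Forward implication.* If $\operatorname{dens}(X^*/D)\le\aleph_1$, the projection $P=P_{A_1}$ satisfies the first three conditions. For the last one, $(I-P^*)X^*\subset D$ means $q\circ P^*=q$. So $q$ maps $P^*X^*$ onto $X^*/D$, with kernel $D\cap P^*X^*$, and induces a bijective bounded operator $P^*X^*/(D\cap P^*X^*)\to X^*/D$ between Banach spaces. By the open mapping theorem it is an isomorphism, so the densities agree.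

*Backward implication.* If $P$ is as in (b), then $X^*=P^*X^*+D$. So $X^*/D$ is a continuous linear image of $P^*X^*/(D\cap P^*X^*)$ and has density at most $\aleph_1$.

*Additional assertions.* For any such $P$, the decomposition of $D$ is (5), and $\ker P$ is WLD, as shown at the start of this section. $\blacksquare$

**Proof of Theorem 1.** If $D$ has finite codimension, it is norm closed by (F3), so $X^*/D$ is a finite-dimensional normed space, hence separable. Theorem 2(a) applies. $\blacksquare$

## 9. The space $C([0,\omega_2])$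

We use the skeleton of Lemma 7 with $\kappa=\omega_2$. Before the proof, see why the pigeonhole step of Lemma 8 has nothing to work with here. For $\gamma<\omega_2$ with $\operatorname{cf}\gamma=\omega_1$ let $A_\gamma=\{s\in\Gamma:s\subset[0,\gamma)\}$. It is directed, $r_s(\gamma+1)=\max s$ for $s\in A_\gamma$, and these maxima increase to $\gamma$ along $A_\gamma$, because $\{0,\beta+1\}\in A_\gamma$ for all $\beta<\gamma$. So $P_{A_\gamma}^*\delta_{\gamma+1}=\delta_\gamma\notin D$. The classes of these $\delta_\gamma$ in $X^*/D\cong\ell_1(K\setminus E)$ are at mutual distance $2$.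

**Proof of Theorem 3.** Let $K=[0,\omega_2]$, and let $E$, $\Gamma$, $D=\ell_1(E)$ be as in Lemma 7.

**Step 1: the density of $X^*/D$.** The set $K\setminus E$ contains $\beta+\omega_1$ for every $\beta<\omega_2$, so it is unbounded in $\omega_2$ and has $\aleph_2$ elements. Hence $X^*/D\cong\ell_1(K\setminus E)$ has density $\aleph_2$.

**Step 2: bookkeeping for a supposed test set.** Suppose $S\subset X$ witnesses that $D$ is a $\Sigma$-subspace. For $\alpha\in E$ the set $S_\alpha=\{x\in S:x(\alpha)\ne0\}$ is countable, since $\delta_\alpha\in D$. For $\gamma<\omega_2$ let $T_\gamma=\bigcup\{S_\alpha:\alpha\in E,\ \alpha<\gamma\}$, so $|T_\gamma|\le\aleph_1$. As in Section 1, since countable subsets of $\omega_2$ are bounded, each $x\in X$ is constant on some $[\eta_x,\omega_2]$ with $\eta_x<\omega_2$.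

**Step 3: a closing-off ordinal of cofinality $\omega_1$.** We want $\gamma$ such that all tests that are active below $\gamma$ are already constant from $\gamma$ on. Choose a strictly increasing continuous sequence $(\gamma_\xi)_{\xi<\omega_1}$ in $\omega_2$ with $\sup\{\eta_x:x\in T_{\gamma_\xi}\}\le\gamma_{\xi+1}$. This is possible since $|T_{\gamma_\xi}|\le\aleph_1$. Put $\gamma=\sup_\xi\gamma_\xi<\omega_2$. Then $\operatorname{cf}\gamma=\omega_1$ and $T_\gamma=\bigcup_\xi T_{\gamma_\xi}$.

**Step 4: $\delta_\gamma$ passes the test but is not in $D$.** If $x\in T_\gamma$, then $\eta_x\le\gamma$, so $x(\gamma)=x(\gamma+1)$. If $x\in S\setminus T_\gamma$, then $x=0$ on $E\cap[0,\gamma)$. This set contains all successors below the limit ordinal $\gamma$, so $x(\gamma)=0$ by continuity. Hence any $x\in S$ with $x(\gamma)\ne0$ lies in $T_\gamma$ and satisfies $x(\gamma+1)=x(\gamma)\ne0$, that is,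
$$\{x\in S:x(\gamma)\neq0\}\subset S_{\gamma+1}.$$
The set on the right is countable because $\gamma+1\in E$. Since $S$ witnesses the $\Sigma$-property, $\delta_\gamma\in D=\ell_1(E)$. But $\operatorname{cf}\gamma=\omega_1$ means $\gamma\notin E$, a contradiction. So $D$ is not a $\Sigma$-subspace. $\blacksquare$
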